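\title{Separable and metrizable quotients of $C_p(X)$}

\begin{abstract}
Let $X$ be a Tychonoff space and let $C_p(X)$ be the space of continuous real-valued functions on $X$ with the topology of pointwise convergence. We prove that every infinite-dimensional separable quotient of $C_p(X)$ has an infinite-dimensional metrizable quotient. Consequently $C_p(X)$ has an infinite-dimensional separable quotient if and only if it has an infinite-dimensional metrizable one. Separability can be weakened to density less than the splitting number $\mathfrak s$. If all finite powers of $X$ are countably compact, such a quotient is metrizable or has a quotient isomorphic to $c_0$ with the product topology. The proof works in the dual space of finitely supported measures and pushes these measures forward to a sequentially compact cube.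
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, topological spaces are Tychonoff and vector spaces are real. For a space $X$, let $C_p(X)$ be the vector space $C(X)$ of continuous real-valued functions on $X$ with the topology of pointwise convergence. It is a locally convex space, and the sets $\{g:|g(x_i)|<\varepsilon,\ i\le n\}$ with $x_1,\dots,x_n\in X$ and $\varepsilon>0$ form a base of neighborhoods of $0$. A \emph{quotient} of a locally convex space $E$ is a space $E/Z$, where $Z$ is a closed vector subspace, with the quotient topology. \emph{Isomorphic} means linearly homeomorphic, and \emph{dimension} means algebraic dimension.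

Separability and metrizability are two ways for a locally convex space to be small, and for spaces $C_p(X)$ they are far apart. The space $C_p(X)$ is metrizable only when $X$ is countable (Lemma~\ref{lem:duality}(b) with $Z=\{0\}$), whereas $C_p([-1,1])$ is separable, because polynomials with rational coefficients approximate any prescribed values at finitely many points. One implication does hold: an infinite-dimensional metrizable quotient of $C_p(X)$ is isomorphic to a subspace of $\mathbb R^{\mathbb N}$ (Lemma~\ref{lem:sequence}), so it is separable. The example $C_p([-1,1])$ shows that the converse can hold only if we are allowed to change the quotient. This leads to the following question, posed in \cite{KLS}.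

\begin{quote}
\emph{Let $X$ be an infinite Tychonoff space such that $C_p(X)$ has an infinite-dimensional separable quotient. Does $C_p(X)$ have an infinite-dimensional metrizable quotient?}
\end{quote}

The answer is known to be positive when $C_p(X)$ itself is separable: then $C_p(X)$ has a quotient isomorphic to $\mathbb R^{\mathbb N}$ or to
\[
(c_0)_p=\{(a_n)\in\mathbb R^{\mathbb N}:a_n\to0\}\quad\text{with the product topology.}
\]
The simplest spaces show how these two quotients arise. If $X$ is infinite and discrete, restriction to a countably infinite subset is a coordinate projection of $C_p(X)=\mathbb R^X$ onto $\mathbb R^{\mathbb N}$. If $X=[-1,1]$, restriction to a convergent sequence together with its limit gives $(c_0)_p$ (Example~\ref{ex:convergent}). These cases suggest a positive answer, but in both of them the quotient is read off from a countable closed subset of $X$. The hypothesis of the question says nothing direct about subsets of $X$, so a general proof has to extract the metrizable quotient from separability alone.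

We show that the answer is positive, and that the metrizable quotient can be taken to be a quotient of the given separable one. The proof uses separability only through a compactness property of the cube $[0,1]^{\mathbb N}$ that persists for somewhat larger cubes. The \emph{density} of a space is the least cardinality of a dense subset. A set $A\subset\mathbb N$ \emph{splits} an infinite set $B\subset\mathbb N$ if both $B\cap A$ and $B\setminus A$ are infinite, and the \emph{splitting number} $\mathfrak s$ is the least cardinality of a family $\mathcal A$ of subsets of $\mathbb N$ such that every infinite $B\subset\mathbb N$ is split by some $A\in\mathcal A$. This cardinal is uncountable (see Section~\ref{sec:selection}), so separable spaces have density less than $\mathfrak s$.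

\begin{theorem}\label{thm:main}
Let $E$ be an infinite-dimensional quotient of $C_p(X)$ that is separable or, more generally, has density less than $\mathfrak s$. Then $E$ has an infinite-dimensional metrizable quotient. In particular, so has $C_p(X)$.
\end{theorem}

Let $L(X)$ be the vector space of finitely supported measures $\mu=\sum_{i\le n}c_i\delta_{x_i}$ on $X$, acting on $C(X)$ by $\mu(g)=\sum_{i\le n}c_ig(x_i)$. It is the dual space of $C_p(X)$. We always give $L(X)$ the weak* topology, the coarsest topology for which the maps $\mu\mapsto\mu(g)$, $g\in C(X)$, are continuous. Let $c_{00}$ be the space of real sequences with finitely many nonzero terms.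

\begin{theorem}\label{thm:char}
For every $X$ the following are equivalent:
\begin{itemize}
\item[(1)] $C_p(X)$ has an infinite-dimensional separable quotient;
\item[(2)] $C_p(X)$ has an infinite-dimensional metrizable quotient;
\item[(3)] $C_p(X)$ has an infinite-dimensional quotient of density less than $\mathfrak s$;
\item[(4)] $L(X)$ has a weak*-closed subspace of dimension $\aleph_0$;
\item[(5)] $C_p(X)$ has a quotient isomorphic to a sequence space $\Lambda$ with $c_{00}\subset\Lambda\subset\mathbb R^{\mathbb N}$, with the product topology.
\end{itemize}
\end{theorem}

Under a compactness assumption on $X$ the sequence space can be identified. Recall that a space is \emph{countably compact} if every sequence $(y_k)$ in it has a cluster point, that is, a point every neighborhood of which contains $y_k$ for infinitely many $k$.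

\begin{theorem}\label{thm:c0}
Let all finite powers of $X$ be countably compact (for example, let $X$ be compact), and let $E$ be an infinite-dimensional quotient of $C_p(X)$ of density less than $\mathfrak s$ (for example, separable). Then $E$ is metrizable, or $E$ has a quotient isomorphic to $(c_0)_p$.
\end{theorem}

Section~\ref{sec:duality} translates the problem into one about closed subspaces of $L(X)$. Section~\ref{sec:examples} shows the difficulty and the main idea in $L([-1,1])$, and Section~\ref{sec:key} proves the general form of that idea. Theorems~\ref{thm:main} and~\ref{thm:char} are proved in Section~\ref{sec:selection}, and Theorem~\ref{thm:c0} in Section~\ref{sec:c0}.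

\section{Quotients of $C_p(X)$ and closed subspaces of $L(X)$}\label{sec:duality}

For $\mu\in L(X)$ let $\mu(\{x\})$ be the coefficient of $\delta_x$ in $\mu$, let $\operatorname{supp}\mu=\{x:\mu(\{x\})\ne0\}$, and let $\|\mu\|=\sum_x|\mu(\{x\})|$. For $F\subset X$ put $L(F)=\{\mu:\operatorname{supp}\mu\subset F\}$. For $Z\subset C(X)$ and $H\subset L(X)$ put
\[
Z^\perp=\{\mu\in L(X):\mu(g)=0\ \text{for all }g\in Z\},\qquad {}^\perp H=\{g\in C(X):\mu(g)=0\ \text{for all }\mu\in H\}.
\]
If $H$ is a vector space of linear functionals on a vector space $V$, then $\sigma(V,H)$ is the topology on $V$ given by the seminorms $v\mapsto|h(v)|$, $h\in H$. We use three standard facts.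

\begin{itemize}
\item[(F1)] \emph{Interpolation.} Let $D\subset X$ be closed, $A\subset X\setminus D$ finite and nonempty, and $r:A\to\mathbb R$. Then there is $g\in C(X)$ with $g|_A=r$, $g|_D=0$ and $|g|\le\max|r|$. Indeed, complete regularity gives $u_a\in C(X)$ with $u_a(a)=1$ and $u_a=0$ on $D\cup(A\setminus\{a\})$; truncate $\sum_{a\in A}r(a)u_a$ at the levels $\pm\max|r|$. Taking $A=\operatorname{supp}\mu$ and for $r$ the signs of the coefficients, we get $\|\mu\|=\sup\{|\mu(g)|:g\in C(X),\ |g|\le1\}$. In particular, distinct measures are distinct functionals on $C(X)$.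
\item[(F2)] \emph{Finitely many functionals.} Let $h,h_1,\dots,h_n$ be linear functionals on a vector space $V$. If $h$ vanishes on $\bigcap_i\ker h_i$, then $h\in\operatorname{span}\{h_1,\dots,h_n\}$. If $h_1,\dots,h_n$ are linearly independent, then $v\mapsto(h_i(v))_{i\le n}$ maps $V$ onto $\mathbb R^n$.
\item[(F3)] \emph{Bipolar theorem.} The closure of a subspace $M\subset L(X)$ is $({}^\perp M)^\perp$: a measure $\mu$ lies in $\overline M$ if and only if $\mu(g)=0$ for every $g\in C(X)$ annihilated by all members of $M$.
\end{itemize}

Fact (F2) explains why $C_p(X)'=L(X)$: a continuous functional is bounded on a basic neighborhood $\{g:|g(x_i)|<\varepsilon,\ i\le n\}$, hence vanishes on the subspace $\bigcap_i\ker\delta_{x_i}$ contained in it, and so is a combination of the $\delta_{x_i}$.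

The next lemma is a dictionary between quotients of $C_p(X)$ and closed subspaces of $L(X)$. A measure $\mu\in Z^\perp$ acts on $C(X)/Z$ by $\mu(g+Z)=\mu(g)$.

\begin{lemma}\label{lem:duality}
Let $Z$ be a closed subspace of $C_p(X)$, $H=Z^\perp$ and $E=C_p(X)/Z$.
\begin{itemize}
\item[(a)] $E'=H$, the topology of $E$ is $\sigma(E,H)$, and $\dim E=\infty$ if and only if $\dim H=\infty$.
\item[(b)] $E$ is metrizable if and only if $\dim H\le\aleph_0$.
\item[(c)] If $H_0\subset H$ is a closed subspace of $L(X)$ and $Z_0={}^\perp H_0$, then $Z_0$ is closed, $Z\subset Z_0$, $Z_0^\perp=H_0$, and $C_p(X)/Z_0$ is isomorphic to the quotient $E/(Z_0/Z)$ of $E$.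
\item[(d)] If the image of $D\subset C(X)$ in $E$ is dense, $\mu\in H$ and $\mu|_D=0$, then $\mu=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Continuous functionals on $E$ correspond to continuous functionals on $C_p(X)$ that vanish on $Z$, so $E'=H$, and $\sigma(E,H)$ is coarser than the quotient topology. For the converse, let $U=\{g:|g(x_i)|<\varepsilon,\ i\le n\}$ with distinct points $x_i$. The images of such sets form a base of neighborhoods of $0$ in $E$, and the preimage of the image of $U$ is $U+Z$. So we must find $\mu_1,\dots,\mu_r\in H$ and $\eta>0$ with
\begin{equation}\label{eq:nbhd}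
\{g:|\mu_j(g)|<\eta,\ j\le r\}\subset U+Z .
\end{equation}
Let $P:C(X)\to\mathbb R^n$, $Pg=(g(x_i))_{i\le n}$, and let $a^1,\dots,a^r$ be a basis of the orthogonal complement of $P(Z)$ in $\mathbb R^n$. The map $A:\mathbb R^n\to\mathbb R^r$, $Av=(a^j\cdot v)_{j\le r}$, is linear and onto, hence open, and its kernel is $P(Z)$. Choose $\eta>0$ with $(-\eta,\eta)^r\subset A((-\varepsilon,\varepsilon)^n)$ and put $\mu_j=\sum_ia^j_i\delta_{x_i}$. Since $\mu_j(g)=a^j\cdot Pg$, we have $\mu_j\in H$. If $|\mu_j(g)|<\eta$ for all $j$, then $APg=Av$ for some $v\in(-\varepsilon,\varepsilon)^n$, so $Pg-v=Pz$ for some $z\in Z$, and $g-z\in U$. This proves \eqref{eq:nbhd}.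

As $Z$ is closed, $E$ is Hausdorff, so $H$ separates the points of $E$. Thus a finite basis of $H$ embeds $E$ in some $\mathbb R^n$. Conversely, if $\dim E<\infty$, then $H$ is a subspace of the algebraic dual of $E$ and $\dim H<\infty$.

(b) If $\dim H\le\aleph_0$, the Hausdorff topology $\sigma(E,H)$ is given by the countably many seminorms $|h|$ with $h$ in a basis of $H$, so it is metrizable. Let $E$ be metrizable and let $(W_n)$ be a base of neighborhoods of $0$. By (a), $W_n$ contains $\bigcap_{h\in\Phi_n}\ker h$ for some finite $\Phi_n\subset H$. Each $h\in H$ is bounded on some $W_n$, hence vanishes on that subspace, and $h\in\operatorname{span}\Phi_n$ by (F2). So the countable set $\bigcup_n\Phi_n$ spans $H$.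

(c) $Z_0$ is an intersection of kernels of continuous functionals, $Z\subset Z_0$ because $H_0\subset Z^\perp$, and $Z_0^\perp=H_0$ by (F3). The subspace $Z_0/Z$ is closed in $E$ since its preimage $Z_0$ is closed. The canonical linear bijection between $C_p(X)/Z_0$ and $E/(Z_0/Z)$ is a homeomorphism because both spaces are images of $C_p(X)$ under continuous open maps that commute with it.

(d) $\mu$ is a continuous functional on $E$ that vanishes on a dense set.
\end{proof}

The space $H=Z^\perp$ is closed in $L(X)$. So, to prove Theorem~\ref{thm:main}, we must find in $H$ a \emph{closed} subspace of dimension $\aleph_0$. The quotient that belongs to such a subspace is a sequence space.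

\begin{lemma}\label{lem:sequence}
Let $H_0\subset L(X)$ be a closed subspace of dimension $\aleph_0$ with basis $(h_n)$. Then $g\mapsto(h_n(g))_n$ induces an isomorphism of $C_p(X)/{}^\perp H_0$ onto $\Lambda=\{(h_n(g))_n:g\in C(X)\}\subset\mathbb R^{\mathbb N}$ with the product topology. The basis can be chosen so that $c_{00}\subset\Lambda$.
\end{lemma}

\begin{proof}
The kernel of $g\mapsto(h_n(g))_n$ is ${}^\perp H_0$, so the induced map is a linear bijection of $E_0=C_p(X)/{}^\perp H_0$ onto $\Lambda$. By Lemma~\ref{lem:duality}(a),(c) the topology of $E_0$ is $\sigma(E_0,H_0)$. It is given by the seminorms $|h_n|$, which correspond to the coordinate seminorms on $\Lambda$.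

For the last claim, start from any basis $(k_n)$ and define $h_n\in H_0$ and $e_n\in C(X)$ inductively. Put $h_n=k_n-\sum_{i<n}k_n(e_i)h_i$. Then $h_1,\dots,h_n$ have the same span as $k_1,\dots,k_n$, so they are linearly independent, and (F2) gives $e_n$ with $h_n(e_n)=1$ and $h_i(e_n)=0$ for $i<n$. If $h_i(e_m)=\delta_{im}$ for $i,m<n$, then $h_n(e_m)=k_n(e_m)-k_n(e_m)=0$ for $m<n$. By induction $h_n(e_m)=\delta_{nm}$ for all $n,m$. So $(h_n)$ is a basis of $H_0$, and $\Lambda$ contains all unit vectors.
\end{proof}

\section{Three sequences in $L([-1,1])$}\label{sec:examples}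

Every infinite-dimensional $H$ contains subspaces of dimension $\aleph_0$; the difficulty is that their closures may be much larger. We look at three sequences in $L(X)$ for $X=[-1,1]$. For point masses the closed span is easy to compute in any space $X$:
\begin{equation}\label{eq:diracs}
\overline{\operatorname{span}}\{\delta_a:a\in A\}=L(\overline A)\qquad(A\subset X).
\end{equation}
Indeed, $g$ is annihilated by all $\delta_a$ exactly when $g=0$ on $\overline A$, and by (F1) the measures that annihilate all such $g$ are those supported in $\overline A$. Now use (F3).

\begin{example}\label{ex:rationals}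
Let $(q_k)$ enumerate the rational numbers in $[-1,1]$. By \eqref{eq:diracs} the closed span of $(\delta_{q_k})$ is $L([-1,1])$, whose dimension is the cardinality of the continuum.
\end{example}

\begin{example}\label{ex:convergent}
Let $C=\{0,1,\frac12,\frac13,\dots\}$. By \eqref{eq:diracs} the closed span of $(\delta_{1/k})$ is $L(C)=\operatorname{span}\{\delta_{1/k}:k\in\mathbb N\}\oplus\mathbb R\delta_0$. The closure adds only a measure at the limit point, and the dimension stays $\aleph_0$. With the basis $\delta_0,\ \delta_1-\delta_0,\ \delta_{1/2}-\delta_0,\dots$ of $L(C)$, Lemma~\ref{lem:sequence} identifies the quotient $C_p(X)/{}^\perp L(C)$ with the range of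
\[
g\mapsto\bigl(g(0),\,g(1)-g(0),\,g(\tfrac12)-g(0),\dots\bigr).
\]
The range is $c_0$: given $(a_0,a_1,\dots)\in c_0$, let $g=a_0$ on $[-1,0]$, $g(1/k)=a_0+a_k$, and let $g$ be affine between consecutive points of $C$. So the quotient is $(c_0)_p$. The coordinates $g(1/k)$ alone determine the class of $g$ but not the topology of the quotient: $g(0)=\lim_kg(1/k)$ is continuous on the quotient, while on the space of convergent sequences with the product topology the limit functional is discontinuous, since it is nonzero and vanishes on the dense subspace $c_{00}$.
\end{example}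

\begin{example}\label{ex:dipoles}
Let $\nu_k=\delta_{1/k}-\delta_{-1/k}$ and $C=\{0\}\cup\{\pm1/k:k\in\mathbb N\}$. Let $\mu$ be in the closed span of $(\nu_k)$, so that $\mu(g)=0$ whenever $g(1/k)=g(-1/k)$ for all $k$. We determine $\mu$ with test functions from (F1).
\begin{itemize}
\item[(i)] Let $y\notin C$. As $C$ is closed, there is $g$ with $g(y)=1$ and $g=0$ on $C\cup(\operatorname{supp}\mu\setminus\{y\})$. Hence $\mu(\{y\})=\mu(g)=0$, and $\operatorname{supp}\mu\subset C$.
\item[(ii)] The points $\pm1/k$ are isolated in $C$, so there is $g$ equal to $1$ at $\pm1/k$ and to $0$ on the rest of $C$. Hence $\mu(\{1/k\})+\mu(\{-1/k\})=0$: on $\operatorname{supp}\nu_k$ the measure $\mu$ coincides with $a_k\nu_k$, where $a_k=\mu(\{1/k\})$.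
\item[(iii)] The support of $\mu$ is finite, so $a_k=0$ for all but finitely many $k$, and $\mu=\sum_ka_k\nu_k+c\,\delta_0$ with a finite sum.
\item[(iv)] The constant function $1$ is annihilated by all $\nu_k$, so $c=\mu(1)=0$.
\end{itemize}
Thus $\operatorname{span}\{\nu_k:k\in\mathbb N\}$ is closed. By Lemma~\ref{lem:sequence} the quotient is the range of $g\mapsto(g(1/k)-g(-1/k))_k$. This range lies in $c_0$ by continuity at $0$, and it equals $c_0$: take $g=0$ on $[-1,0]$, $g(1/k)=a_k$, and $g$ affine in between.
\end{example}

Steps (i)--(iii) are the core of Theorem~\ref{thm:main}. They use that the supports are pairwise disjoint and accumulate only at a finite set. Step (iii) is where the topology of pointwise convergence enters: the measure $\sum_k2^{-k}\nu_k$ passes all the tests in (i) and (ii), and it is excluded only because it does not belong to $L(X)$. Step (iv) is the additional device needed for Theorem~\ref{thm:c0}.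

\section{Sequences of measures whose supports converge}\label{sec:key}

A general space $X$ may have no nontrivial convergent sequence, and then the argument of Example~\ref{ex:dipoles} cannot be run in $X$. We run it in another space $Y$ instead. A continuous map $\varphi:X\to Y$ induces the linear map $\varphi_*:L(X)\to L(Y)$ with $\varphi_*\delta_x=\delta_{\varphi(x)}$. It satisfies
\[
(\varphi_*\mu)(g)=\mu(g\circ\varphi),\qquad(\varphi_*\mu)(\{y\})=\sum_{x\in\varphi^{-1}(y)}\mu(\{x\}),\qquad\operatorname{supp}\varphi_*\mu\subset\varphi(\operatorname{supp}\mu)
\]
for $g\in C(Y)$ and $y\in Y$. A bound on the dimension obtained in $L(Y)$ returns to $L(X)$ as soon as $\varphi_*$ is injective on the subspace $H$ in which we work; $\varphi$ itself need not be injective.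

We say that a sequence $(S_k)$ of subsets of $Y$ \emph{tends to} a finite set $F\subset Y$ if every neighborhood of $F$ contains all but finitely many $S_k$.

\begin{proposition}\label{prop:key}
Let $\varphi:X\to Y$ be continuous and let $H\subset L(X)$ be a closed subspace on which $\varphi_*$ is injective. Let $\nu_k\in H$ $(k\in\mathbb N)$ be such that the measures $\lambda_k=\varphi_*\nu_k$ are nonzero and have pairwise disjoint supports $S_k$. Suppose that $(S_k)$ tends to a finite set $F\subset Y$ that is disjoint from all $S_k$. Put $H_0=\overline{\operatorname{span}}\{\nu_k:k\in\mathbb N\}$. Then $H_0\subset H$,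
\[
\varphi_*(H_0)\subset\operatorname{span}\{\lambda_k:k\in\mathbb N\}\oplus L(F),
\]
and $\dim H_0=\aleph_0$.
\end{proposition}

\begin{proof}
We have $H_0\subset H$ because $H$ is closed. Let $C=F\cup\bigcup_kS_k$.

\emph{Every set $D$ with $F\subset D\subset C$ is closed in $Y$.} Let $y\notin D$. Then $y\notin F$, so there are disjoint open sets $O\ni y$ and $W\supset F$. Since $W$ contains $F$ and all but finitely many of the finite sets $S_k$, the set $O\cap C$ is finite. Hence $O\setminus D=O\setminus(O\cap D)$ is an open neighborhood of $y$ that misses $D$.

Fix $\nu\in H_0$ and put $\lambda=\varphi_*\nu$. The admissible test functions are described by the following implication, for $g\in C(Y)$: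
\begin{equation}\label{eq:test}
\lambda_l(g)=0\ \text{ for all }l\quad\Longrightarrow\quad\lambda(g)=0 .
\end{equation}
Indeed, $g\circ\varphi$ is annihilated by all $\nu_l$, hence by their closed span, and $\lambda(g)=\nu(g\circ\varphi)$.

\emph{The support of $\lambda$ lies in $C$.} Let $y\notin C$. As $C$ is closed, (F1) gives $g$ with $g(y)=1$ and $g=0$ on $C\cup(\operatorname{supp}\lambda\setminus\{y\})$. By \eqref{eq:test}, $\lambda(\{y\})=\lambda(g)=0$.

\emph{On $S_k$ the measure $\lambda$ is a multiple of $\lambda_k$.} Let $s\in S_k$. Since $s\notin F$, the set $C\setminus\{s\}$ is closed, so there is $u_s\in C(Y)$ with $u_s(s)=1$ and $u_s=0$ on $C\setminus\{s\}$. Every measure $\rho$ supported in $C$ satisfies $\rho(u_s)=\rho(\{s\})$. For $s,s'\in S_k$ let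
\[
g=\lambda_k(\{s'\})\,u_s-\lambda_k(\{s\})\,u_{s'} .
\]
Then $\lambda_k(g)=\lambda_k(\{s'\})\lambda_k(\{s\})-\lambda_k(\{s\})\lambda_k(\{s'\})=0$, and $\lambda_l(g)=0$ for $l\ne k$ because $s,s'\notin S_l$. By \eqref{eq:test}, $\lambda_k(\{s'\})\lambda(\{s\})=\lambda_k(\{s\})\lambda(\{s'\})$. Fixing $s'\in S_k$ and putting $a_k=\lambda(\{s'\})/\lambda_k(\{s'\})$, we get $\lambda(\{s\})=a_k\lambda_k(\{s\})$ for all $s\in S_k$.

If $a_k\ne0$, then $S_k\subset\operatorname{supp}\lambda$. The sets $S_k$ are nonempty and pairwise disjoint and $\operatorname{supp}\lambda$ is finite, so $a_k=0$ for all but finitely many $k$. The measure $\lambda-\sum_ka_k\lambda_k$ is supported in $C$ and has no mass at points of $\bigcup_kS_k$, so it lies in $L(F)$. This proves the inclusion; the sum is direct because $F$ is disjoint from all $S_k$.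

The right-hand side has dimension $\aleph_0$ and $\varphi_*$ is injective on $H_0$, so $\dim H_0\le\aleph_0$. The $\lambda_k$ are linearly independent, being nonzero with disjoint supports; hence so are the $\nu_k$, and $\dim H_0=\aleph_0$.
\end{proof}

With $\varphi$ the identity, Example~\ref{ex:rationals} shows that the conclusion fails if the supports do not tend to a finite set, and Example~\ref{ex:convergent} shows that the summand $L(F)$ cannot be omitted.

\section{Selecting the sequence; proofs of Theorems~\ref{thm:main} and~\ref{thm:char}}\label{sec:selection}

To apply Proposition~\ref{prop:key} we need a map $\varphi$, disjoint supports, and convergence of the supports. The map will be built from a dense subset of the quotient, one coordinate for each of its elements, so its target is a cube $[0,1]^\kappa$. Convergence then comes from the following lemma, which is the reason for the bound $\mathfrak s$. For $\kappa=\aleph_0$ the cube is compact and metrizable, and the lemma is immediate.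

First, $\mathfrak s$ is uncountable. Given sets $A_1,A_2,\dots\subset\mathbb N$, choose infinite sets $B_1\supset B_2\supset\cdots$ such that $B_n$ is contained in $A_n$ or disjoint from it, and pick $b_1<b_2<\cdots$ with $b_n\in B_n$. All but finitely many points of $B=\{b_1,b_2,\dots\}$ lie in $B_n$, so $A_n$ does not split $B$.

\begin{lemma}\label{lem:cube}
If $\kappa<\mathfrak s$, then every sequence in $[0,1]^\kappa$ has a convergent subsequence.
\end{lemma}

\begin{proof}
Let $(y_k)$ be a sequence in $[0,1]^\kappa$. There are at most $\max(\kappa,\aleph_0)<\mathfrak s$ sets $A_{\alpha,q}=\{k:y_k(\alpha)<q\}$ with $\alpha<\kappa$ and $q\in\mathbb Q$, so some infinite $B\subset\mathbb N$ is split by none of them. If $(y_k(\alpha))_{k\in B}$ diverged, there would be a rational $q$ strictly between its lower and upper limits, and $A_{\alpha,q}$ would split $B$. Hence $(y_k)_{k\in B}$ converges in every coordinate.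
\end{proof}

Disjoint supports are obtained by linear algebra. If the supports have bounded size, then along a subsequence they overlap only in one finite set $R$ (this is the $\Delta$-system lemma), and a suitable combination of $|R|+1$ measures has no mass on $R$. The lemma involves no topology.

\begin{lemma}\label{lem:delta}
Let $Y$ be a set and let $(\mu_k)$ be a linearly independent sequence in $L(Y)$ with $|\operatorname{supp}\mu_k|\le n$ for all $k$. Then there are pairwise disjoint sets $I_1,I_2,\dots\subset\mathbb N$ of the same finite size $m$ and scalars $c_k$ such that the measures $\eta_j=\sum_{k\in I_j}c_k\mu_k$ are nonzero and have pairwise disjoint supports, each of size at most $mn$.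
\end{lemma}

\begin{proof}
Let $A_k=\operatorname{supp}\mu_k$. Among the sets that are contained in $A_k$ for infinitely many $k$ (the empty set is one, and all have size at most $n$) choose a set $R$ of maximal size, and let $M=\{k:R\subset A_k\}$. By maximality, each $y\notin R$ lies in $A_k$ for only finitely many $k\in M$. So we can choose $k_1<k_2<\cdots$ in $M$ such that $A_{k_{l+1}}$ misses the finite set $\bigcup_{i\le l}(A_{k_i}\setminus R)$. The sets $A_{k_l}\setminus R$ are then pairwise disjoint.

Divide $\{k_1,k_2,\dots\}$ into consecutive blocks $I_j$ of size $m=|R|+1$. The $m$ vectors $(\mu_k(\{y\}))_{y\in R}\in\mathbb R^R$, $k\in I_j$, are linearly dependent, so a nontrivial combination $\eta_j=\sum_{k\in I_j}c_k\mu_k$ has no mass on $R$. It is nonzero because the $\mu_k$ are independent. Finally $\operatorname{supp}\eta_j\subset\bigcup_{k\in I_j}(A_k\setminus R)$, and these sets are disjoint for different $j$.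
\end{proof}

It remains to find independent measures with supports of bounded size. They exist when $\dim H>\aleph_0$, which by Lemma~\ref{lem:duality}(b) is the only case in which there is something to prove. The next proposition collects what we need. It provides disjoint supports both in $X$ and in the cube; the first property is used only in Section~\ref{sec:c0}. Neither property is a formal consequence of the other, since $\varphi$ may identify points. For instance, if $\varphi:[0,1]^2\to[0,1]$ is the first projection, the measures $\delta_{(1/k,0)}+\delta_{(0,1/k)}$ have disjoint supports, but their images $\delta_{1/k}+\delta_0$ do not, while the measures $\delta_{(1/k,0)}+\delta_{(0,0)}-\delta_{(0,1)}$ have overlapping supports and images $\delta_{1/k}$. This is why Lemma~\ref{lem:delta} is applied twice.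

\begin{proposition}\label{prop:select}
Let $E=C_p(X)/Z$ have density $\kappa<\mathfrak s$, let $H=Z^\perp$, and suppose $\dim H>\aleph_0$. Then there are a continuous map $\varphi:X\to K=[0,1]^\kappa$, an integer $N$, points $t_1,\dots,t_N\in K$ and measures $\nu_k\in H$ $(k\in\mathbb N)$ such that, with $F=\{t_1,\dots,t_N\}$:
\begin{itemize}
\item[(i)] $\varphi_*$ is injective on $H$;
\item[(ii)] the $\nu_k$ have pairwise disjoint supports, which can be listed, with repetitions allowed, as $\operatorname{supp}\nu_k=\{x_{k,1},\dots,x_{k,N}\}$ so that $\varphi(x_{k,i})\to t_i$ as $k\to\infty$ for each $i\le N$;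
\item[(iii)] the measures $\lambda_k=\varphi_*\nu_k$ are nonzero, their supports $S_k$ are pairwise disjoint and disjoint from $F$, and $(S_k)$ tends to $F$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{The map.} Choose $f_\alpha\in C(X)$, $\alpha<\kappa$, whose images in $E$ form a dense set. Fix a homeomorphism $\psi:\mathbb R\to(0,1)$ and define $\varphi(x)(\alpha)=\psi(f_\alpha(x))$. All coordinates of $\varphi$ are continuous. The value $f_\alpha(x)=\psi^{-1}(\varphi(x)(\alpha))$ depends only on $\varphi(x)$, so grouping the points of $\operatorname{supp}\mu$ according to their images gives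
\[
\mu(f_\alpha)=\sum_{y\in\varphi(\operatorname{supp}\mu)}\psi^{-1}(y(\alpha))\,(\varphi_*\mu)(\{y\})\qquad(\mu\in L(X)).
\]
If $\mu\in H$ and $\varphi_*\mu=0$, then $\mu(f_\alpha)=0$ for all $\alpha$, and $\mu=0$ by Lemma~\ref{lem:duality}(d). This proves (i).

\emph{Disjoint supports.} We have $H=\bigcup_nV_n$ with $V_n=\{\mu\in H:|\operatorname{supp}\mu|\le n\}$. If every $V_n$ spanned a finite-dimensional space, $H$ would have dimension at most $\aleph_0$. So some $V_n$ contains an infinite linearly independent sequence. Lemma~\ref{lem:delta} in $L(X)$ turns it into nonzero measures $\mu_k\in H$ with pairwise disjoint supports of size at most some $n'$. They are linearly independent, so by (i) the measures $\varphi_*\mu_k$ are linearly independent, again with supports of size at most $n'$. Apply Lemma~\ref{lem:delta} in $L(K)$ to $(\varphi_*\mu_k)$, obtaining blocks $I_j$ of size $m$ and scalars $c_k$, and put $\nu_j=\sum_{k\in I_j}c_k\mu_k\in H$. Then the $\lambda_j=\varphi_*\nu_j$ are nonzero with pairwise disjoint supports. The $\nu_j$ are nonzero, their supports are pairwise disjoint because the blocks are, and $|\operatorname{supp}\nu_j|\le N:=mn'$.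

\emph{Convergence.} List $\operatorname{supp}\nu_k=\{x_{k,1},\dots,x_{k,N}\}$. Applying Lemma~\ref{lem:cube} successively for $i=1,\dots,N$, we pass to a subsequence along which $\varphi(x_{k,i})\to t_i\in K$ for every $i$. A neighborhood of $F$ contains $\varphi(x_{k,1}),\dots,\varphi(x_{k,N})$ for all large $k$, and $S_k\subset\varphi(\operatorname{supp}\nu_k)$, so $(S_k)$ tends to $F$. Each $t_i$ lies in at most one of the disjoint sets $S_k$; discard the at most $N$ indices $k$ with $S_k\cap F\ne\emptyset$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $E=C_p(X)/Z$ and $H=Z^\perp$. By Lemma~\ref{lem:duality}(a), $\dim H\ge\aleph_0$. If $\dim H=\aleph_0$, then $E$ itself is metrizable by Lemma~\ref{lem:duality}(b). Otherwise take $\varphi$, $F$ and $(\nu_k)$ as in Proposition~\ref{prop:select}. By Proposition~\ref{prop:key}, $H_0=\overline{\operatorname{span}}\{\nu_k:k\in\mathbb N\}$ is a closed subspace of $H$ of dimension $\aleph_0$. By Lemma~\ref{lem:duality}(c), $C_p(X)/{}^\perp H_0$ is isomorphic to a quotient of $E$ and $({}^\perp H_0)^\perp=H_0$. By parts (a) and (b) of the same lemma, it is infinite-dimensional and metrizable.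
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
(1)$\Rightarrow$(3) holds because $\aleph_0<\mathfrak s$, and (3)$\Rightarrow$(2) is Theorem~\ref{thm:main}. If $C_p(X)/Z$ is infinite-dimensional and metrizable, then $Z^\perp$ is closed and has dimension $\aleph_0$ by Lemma~\ref{lem:duality}(a),(b); this is (2)$\Rightarrow$(4). Lemma~\ref{lem:sequence} gives (4)$\Rightarrow$(5). Finally, a space $\Lambda$ as in (5) is infinite-dimensional, and the elements of $c_{00}$ with rational terms are dense in $\mathbb R^{\mathbb N}$, hence in $\Lambda$; this is (5)$\Rightarrow$(1).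
\end{proof}

\begin{remark}\label{rem:density}
The bound on the density is used once, to make the target of $\varphi$ sequentially compact. Every $X$ embeds in some cube, and for an embedding $\varphi$ the map $\varphi_*$ is injective on all of $L(X)$, but then the selection of a subsequence can fail. For $X=\beta\mathbb N$ and any infinite $M\subset\mathbb N$, the closure $\overline M$ is a copy of $\beta\mathbb N$, so by \eqref{eq:diracs} the closed span of $(\delta_k)_{k\in M}$ is $L(\overline M)$, of uncountable dimension. The assumption $\dim H>\aleph_0$ gives the bound $N$ on the sizes of the supports, and this bound makes the sets $R$ in Lemma~\ref{lem:delta} and $F$ in Proposition~\ref{prop:select} finite.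
\end{remark}

\section{The quotient $(c_0)_p$}\label{sec:c0}

By Lemma~\ref{lem:sequence}, a quotient isomorphic to $(c_0)_p$ is obtained from a linearly independent sequence $(\theta_j)$ in $H$ with three properties: $\theta_j\to0$ in $L(X)$, so that the sequences $(\theta_j(g))_j$ lie in $c_0$; the span of $(\theta_j)$ is closed; and every element of $c_0$ is of the form $(\theta_j(g))_j$. The sequence $(\delta_{1/k})$ of Example~\ref{ex:convergent} satisfies the conditions of Proposition~\ref{prop:select} and has neither of the first two properties. Both defects can be removed by finitely many linear conditions on blocks of the sequence. If $\nu_k\to\nu_\infty$, combinations with coefficients of sum zero cancel the limit. The new elements of the closure come from measures whose image is supported in $F$; these form a finite-dimensional space, and finitely many test functions exclude them, as the function $1$ did in Example~\ref{ex:dipoles}(iv). The third property follows from a norm computation.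

\begin{proof}[Proof of Theorem~\ref{thm:c0}]
Let $E=C_p(X)/Z$ be nonmetrizable and $H=Z^\perp$. Then $\dim H>\aleph_0$ by Lemma~\ref{lem:duality}(b). Take $\varphi$, $K$, $N$, $t_i$, $F$, $\nu_k$, $x_{k,i}$, $\lambda_k$, $S_k$ as in Proposition~\ref{prop:select}. Properties (i)--(iii) survive rescaling of the $\nu_k$ and passage to a subsequence. So we may assume that $\|\nu_k\|=1$. Write $\nu_k=\sum_{i\le N}a_{k,i}\delta_{x_{k,i}}$ with $\sum_i|a_{k,i}|=1$, giving the coefficient $0$ to later occurrences of a repeated point, and pass to a subsequence with $a_{k,i}\to a_i$ for every $i\le N$.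

\emph{Step 1: $(\nu_k)$ converges in $L(X)$.} Countable compactness gives cluster points but not, by itself, limits; the injectivity of $\varphi_*$ will make the cluster point unique. In the cube the sequence converges: for $g\in C(K)$,
\[
\lambda_k(g)=\sum_{i\le N}a_{k,i}\,g(\varphi(x_{k,i}))\to\sum_{i\le N}a_i\,g(t_i)=\lambda(g),\qquad\text{where }\lambda=\sum_{i\le N}a_i\delta_{t_i}.
\]
Let $M\subset\mathbb N$ be infinite. As $X^N$ is countably compact, the sequence $(x_{k,1},\dots,x_{k,N})$, $k\in M$, has a cluster point $(x_1,\dots,x_N)$. Put $\nu=\sum_ia_i\delta_{x_i}$. For $g\in C(X)$,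
\[
|\nu_k(g)-\nu(g)|\le\max_{i\le N}|g(x_{k,i})-g(x_i)|+\sum_{i\le N}|a_{k,i}-a_i|\,|g(x_i)| .
\]
Given finitely many functions $g$ and $\varepsilon>0$, the first term is less than $\varepsilon$ for all of them for infinitely many $k\in M$, and the second term tends to $0$. So $\nu$ is a cluster point of $(\nu_k)_{k\in M}$, and every subsequence of $(\nu_k)$ has a cluster point.

Any cluster point $\nu$ of $(\nu_k)$ lies in the closed space $H$. For $g\in C(K)$, the number $\nu(g\circ\varphi)$ is a cluster point of the sequence $\nu_k(g\circ\varphi)=\lambda_k(g)$, which converges to $\lambda(g)$. Hence $\varphi_*\nu=\lambda$, and by (i) there is exactly one cluster point $\nu_\infty$. If infinitely many $\nu_k$ lay outside an open neighborhood $W$ of $\nu_\infty$, they would have a cluster point in the closed set $L(X)\setminus W$, different from $\nu_\infty$. So $\nu_k\to\nu_\infty$.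

\emph{Step 2: the sequence $(\theta_j)$.} Let $G=\{\gamma\in H:\varphi_*\gamma\in L(F)\}$. By (i), $d:=\dim G\le|F|$. By (F2), applied to a basis $\gamma_1,\dots,\gamma_d$ of $G$, there are $w_1,\dots,w_d\in C(X)$ with $\gamma_l(w_i)=\delta_{li}$. Then
\begin{equation}\label{eq:G}
\gamma\in G,\quad\gamma(w_1)=\dots=\gamma(w_d)=0\quad\Longrightarrow\quad\gamma=0 .
\end{equation}
Divide $\mathbb N$ into consecutive blocks $I_1,I_2,\dots$ of size $d+2$. For each $j$, the $d+1$ homogeneous linear equations
\[
\sum_{k\in I_j}c_k=0,\qquad\sum_{k\in I_j}c_k\nu_k(w_i)=0\quad(i\le d)
\]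
in $d+2$ unknowns have a nonzero solution, which we normalize by $\sum_{k\in I_j}|c_k|=1$. Put $\theta_j=\sum_{k\in I_j}c_k\nu_k\in H$. Then $\theta_j(w_i)=0$ for all $i,j$. Since the $\nu_k$ have disjoint supports and norm $1$, the $\theta_j$ have pairwise disjoint supports and $\|\theta_j\|=1$. For $g\in C(X)$,
\begin{equation}\label{eq:null}
|\theta_j(g)|=\Bigl|\sum_{k\in I_j}c_k\bigl(\nu_k(g)-\nu_\infty(g)\bigr)\Bigr|\le\max_{k\in I_j}|\nu_k(g)-\nu_\infty(g)|\to0 .
\end{equation}

\emph{Step 3: $H_1=\operatorname{span}\{\theta_j:j\in\mathbb N\}$ is closed.} The measure $\varphi_*\theta_j=\sum_{k\in I_j}c_k\lambda_k$ is nonzero, and its support is the union of the $S_k$ with $k\in I_j$, $c_k\ne0$. These supports are pairwise disjoint, disjoint from $F$, and tend to $F$. So Proposition~\ref{prop:key} applies to $(\theta_j)$. Let $\nu\in\overline{H_1}$. Then $\varphi_*\nu=\sum_jb_j\varphi_*\theta_j+\rho$ with a finite sum and $\rho\in L(F)$. The measure $\gamma=\nu-\sum_jb_j\theta_j$ lies in $\overline{H_1}\subset H$ and $\varphi_*\gamma=\rho$, so $\gamma\in G$. Each $w_i$ is annihilated by all $\theta_j$, hence by $\overline{H_1}$, so $\gamma(w_i)=0$.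 By \eqref{eq:G}, $\gamma=0$ and $\nu\in H_1$.

\emph{Step 4: the quotient is $(c_0)_p$.} The $\theta_j$ form a basis of $H_1$. By Lemmas~\ref{lem:duality}(c) and~\ref{lem:sequence}, $E$ has a quotient isomorphic to $\Lambda=\{(\theta_j(g))_j:g\in C(X)\}$ with the product topology, and $\Lambda\subset c_0$ by \eqref{eq:null}. It remains to show that $\Lambda=c_0$. As $X$ is countably compact, every $g\in C(X)$ is bounded, and $C(X)$ with the norm $\|g\|_\infty=\sup|g|$ is a Banach space. The operator
\[
T:(C(X),\|\cdot\|_\infty)\to(c_0,\|\cdot\|_\infty),\qquad Tg=(\theta_j(g))_j,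
\]
is bounded, since $|\theta_j(g)|\le\|\theta_j\|\,\|g\|_\infty=\|g\|_\infty$. A bounded operator between Banach spaces is onto if and only if its adjoint is bounded below \cite[Theorems 4.13--4.15]{Rudin}. The adjoint $T^*$, defined on $\ell_1=c_0^*$, is given by $(T^*b)(g)=\sum_jb_j\theta_j(g)$. If $b\in c_{00}$, then $T^*b$ is the measure $\sum_jb_j\theta_j\in L(X)$. By (F1) its norm as a functional on $(C(X),\|\cdot\|_\infty)$ is $\|\sum_jb_j\theta_j\|$, and this equals $\sum_j|b_j|$ because the supports are disjoint. Both $\|T^*b\|$ and $\sum_j|b_j|$ are continuous in $b\in\ell_1$, and $c_{00}$ is dense in $\ell_1$, so $T^*$ is an isometry. Hence $T$ is onto and $\Lambda=c_0$.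
\end{proof}

\begin{remark}\label{rem:discrete}
Countable compactness is used for the power $X^N$ in Step 1 and for $X$ in Step 4. The hypothesis cannot simply be dropped. Let $X$ be the real line with the discrete topology and $E=C_p(X)=\mathbb R^X$. Then $E$ is separable, since the polynomials with rational coefficients are dense, and it is not metrizable, since $\dim L(X)>\aleph_0$. Suppose that $E$ had a quotient isomorphic to $(c_0)_p$. Composing the quotient map with the coordinate functionals, we would get linearly independent $\theta_j\in L(X)$ with $\theta_j(g)\to0$ for all $g\in\mathbb R^X$. But there is a linear functional on $L(X)$ equal to $1$ at every $\theta_j$, and every linear functional on $L(X)$ has the form $\mu\mapsto\mu(g)$, with $g(x)$ its value at $\delta_x$.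
\end{remark}

\begin{thebibliography}{9}

\bibitem{KLS}
Jerzy Kakol, Manuel Lopez-Pellicer, Wieslaw Sliwa,
\emph{On weak*-basic sequences in duals and biduals of spaces $C(X)$ and Quojections},
arXiv:2601.19873 (2026).

\bibitem{Rudin}
Rudin, \emph{Functional Analysis}.

\end{thebibliography}
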